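# A discrete, Hausdorff, overt, admissible, non-compact space without computable points

## Subsets of $\mathbb N$ as a machine sees them

Take a set $A\subseteq\mathbb N$. Hand an element $n\in A$ to a machine as the sequence $n,0,0,0,\dots$. Hand a subset $U\subseteq A$ to a machine as an enumeration, with pauses allowed, of some set $B\subseteq\mathbb N$ with $B\cap A=U$. The set $B$ may contain garbage outside $A$. This is harmless when the subset is only used to ask whether a given element of $A$ lies in it.

Which questions can a machine confirm in finite time when the answer is yes?

*Are $m,n\in A$ equal? Are they different?* Compare the first entries. Both questions are fine for every $A$.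

*Is $U$ nonempty?* If $A$ is c.e. (computably enumerable), enumerate $A$ and $B$ side by side and wait for a common element. Conversely, suppose a machine confirms nonemptiness. Feed it the enumeration of $B=\{n\}$. It accepts if and only if $\{n\}\cap A\neq\emptyset$, that is, if and only if $n\in A$. So $A$ is c.e. The question is fine exactly for c.e. sets $A$.

*Is $U$ all of $A$?* If $A$ is finite, wait until all its finitely many elements have appeared in $B$. Conversely, suppose a machine confirms $U=A$. Feed it an enumeration of $A$ itself. It accepts after seeing a finite part $F\subseteq A$. It must also accept the input that enumerates $F$ and then pauses forever, so $F=A$. The question is fine exactly for finite $A$.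

Now suppose that nonemptiness can be confirmed and fullness cannot. Then $A$ is an infinite c.e. set. Enumerate it without repetition as $a_0,a_1,\dots$. The map $i\mapsto a_i$ is a computable bijection $\mathbb N\to A$, and its inverse is found by search. So $A$ is a computable copy of $\mathbb N$.

Among subsets of $\mathbb N$, then, these four tests single out $\mathbb N$ itself. The question of this lecture is whether that is a feature of subsets of $\mathbb N$ or a general characterization of $\mathbb N$.

## Represented spaces and five effective properties

**Definition (represented space).** A represented space $\mathbf X=(X,\delta_X)$ is a set $X$ with a partial surjection $\delta_X:\subseteq\mathbb N^{\mathbb N}\to X$. If $\delta_X(p)=x$, then $p$ is a name of $x$. A function between represented spaces is computable if some machine, reading a name of the argument and writing an infinite output, turns every name of $x$ into a name of $f(x)$. A point is computable if it has a computable name. An isomorphism is a computable bijection with computable inverse.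

We use a few textbook facts. Machines have finite use: every symbol they write depends on a finite prefix of the input. Computable functions send computable points to computable points. A name of a pair in $\mathbf X\times\mathbf Y$ interleaves a name of each component. All of this relativizes: "computable relative to an oracle $a$" means that the machine may consult $a$.

**Definition (Sierpiński space, open sets).** $\mathbb S=\{\top,\bot\}$, where $p$ names $\top$ iff $p\ne0^\omega$. A computable map into $\mathbb S$ is a semidecidable property of points: the machine accepts by writing a non-zero symbol. $\mathcal O(\mathbf X)$ is the space of open subsets of $\mathbf X$, identified with the continuous maps $\mathbf X\to\mathbb S$. A name of $U$ consists of a machine and an oracle that together realize $x\mapsto(x\in U)$.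

Two standard facts about $\mathcal O(\mathbf X)$ are used constantly. *Evaluation*: $(U,x)\mapsto(x\in U)$ is computable $\mathcal O(\mathbf X)\times\mathbf X\to\mathbb S$. *Currying*: if $R:\mathbf A\times\mathbf X\to\mathbb S$ is computable, then so is $a\mapsto\{x:R(a,x)\}$, as a map $\mathbf A\to\mathcal O(\mathbf X)$.

**Definition (list).** For a finite word $w\in\mathbb N^*$, let $[w]$ be the set of sequences extending $w$. A list for $U\in\mathcal O(\mathbf X)$ is an enumeration (pauses allowed, possibly empty) of words $w_0,w_1,\dots$ with
$$\delta_X^{-1}(U)=\operatorname{dom}(\delta_X)\cap\bigcup_j[w_j].\tag{1}$$

**Lists and names are computably interchangeable.** Given a machine with oracle for $U$, list every $w$ on which the machine writes a non-zero symbol having read only $w$ of its input. If $p$ is a name, the machine writes a non-zero symbol on $p$ iff $\delta_X(p)\in U$, and by finite use this happens iff some listed $w$ is a prefix of $p$; so (1) holds. Conversely, given a list as oracle, let a fixed machine write zeros until some listed $w$ turns out to be a prefix of its input, and then write a $1$. By (1) this realizes $x\mapsto(x\in U)$.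

From now on we describe open sets by lists. A list may contain words that are prefixes of no name at all; this is the garbage of the opening example. There a listed word matters only through the $n$ for which it is a prefix of $n,0,0,\dots$, so a list amounts to an enumeration of a set $B$ with $B\cap A=U$.

**Definition (the five properties).** All notions are effective.

- $\mathbf X$ is discrete if $=\,:\mathbf X\times\mathbf X\to\mathbb S$ is computable.
- $\mathbf X$ is Hausdorff if $\ne\,:\mathbf X\times\mathbf X\to\mathbb S$ is computable.
- $\mathbf X$ is overt if $U\mapsto(U\ne\emptyset):\mathcal O(\mathbf X)\to\mathbb S$ is computable.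
- $\mathbf X$ is compact if $U\mapsto(U=X):\mathcal O(\mathbf X)\to\mathbb S$ is computable.
- $\mathbf X$ is admissible if $\kappa(x)=\{U\in\mathcal O(\mathbf X):x\in U\}$ defines a computable embedding $\kappa:\mathbf X\to\mathcal O(\mathcal O(\mathbf X))$: it is computable and injective, and its inverse on its image is computable.

Here are small examples.

*Discrete, not Hausdorff.* Let $K$ be the halting set. Name points by numbers, and let $2n$ and $2n+1$ name the same point iff $n\in K$. Equality is semidecidable: wait for $n\in K$. If inequality were semidecidable, comparing the points named $2n$ and $2n+1$ would make the complement of $K$ c.e.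

*Hausdorff, not discrete.* In $2^{\mathbb N}$, two different sequences are seen to differ. But a machine that accepts $(0^\omega,0^\omega)$ does so after reading finite prefixes, so it also accepts some $(0^m10^\omega,0^\omega)$.

*Overt and compact.* The first section showed that a subset $A\subseteq\mathbb N$ is overt iff $A$ is c.e., and compact iff $A$ is finite.

*Admissible.* $\mathbb N$ is admissible: given $\kappa(n)$, search for an $m$ with $\{m\}\in\kappa(n)$. Then $m=n$.

*Not admissible.* Let $\mathbf P$ have one point $*$, whose names are all non-computable sequences. Every $[w]$ contains a non-computable sequence, so a list describes the whole space iff it lists at least one word. Hence "list at least one word" semidecides $\kappa(*)$, and $\kappa(*)$ is a computable element of $\mathcal O(\mathcal O(\mathbf P))$. A computable inverse of $\kappa$ would turn it into a computable name of $*$, and there is none.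

In a discrete space, singletons are open: $\{x\}=\{y:x=y\}$, and by currying $x\mapsto\{x\}$ is computable from $\mathbf X$ to $\mathcal O(\mathbf X)$. In a discrete Hausdorff space equality is decidable: run both tests until one accepts. In an overt space we may quantify existentially: if $R:\mathbf A\times\mathbf Y\to\mathbb S$ is computable and $\mathbf Y$ is overt, then
$$a\mapsto\bigl(\exists y\in\mathbf Y:\ R(a,y)\bigr)\ \text{ is computable } \mathbf A\to\mathbb S,\tag{2}$$
because we can curry to $a\mapsto\{y:R(a,y)\}\in\mathcal O(\mathbf Y)$ and test for nonemptiness.

The problem comes from Eike Neumann, Arno Pauly, Cécilia Pradic and Manlio Valenti, "Computably discrete represented spaces", arXiv:2504.07020 (2025). It asks: *is $\mathbb N$ the only represented space, up to isomorphism, which is discrete, Hausdorff, overt and admissible but not compact?*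

The answer is no (Theorem 6 below). First we see how far the argument for subsets of $\mathbb N$ can be pushed.

## Searching for points when there is a countable base

The sensible first attempt is to prove that the answer is yes. Use overtness to search for points, list them all, and delete repetitions. With a countable base this succeeds.

**Theorem 1 (classification).** Let $\mathbf Y$ be discrete, Hausdorff, overt, admissible and not compact. Then the following are equivalent:

1. $\mathbf Y\cong\mathbb N$;
2. $\mathbf Y$ has a computable dense sequence;
3. $\mathbf Y$ embeds computably into $\mathcal O(\mathbb N)$ (that is, $\mathbf Y$ is computably countably based).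

Moreover, $\mathbf Y$ is always isomorphic to $\mathbb N$ relative to some oracle.

Admissibility is not used in the proof.

**Step 1: (1) implies (3).** The purpose is to embed $\mathbb N$. The map $n\mapsto\{n\}$ is computable from $\mathbb N$ to $\mathcal O(\mathbb N)$ and injective, and from an enumeration of $\{n\}$ one reads off $n$.

**Step 2: (2) implies (1).** The purpose is to turn a dense sequence into a bijection. Let $(y_n)$ be computable and dense. Singletons are open and nonempty, so each contains some $y_n$. Hence every point is some $y_n$.

$\mathbf Y$ is infinite. Otherwise $\mathbf Y=\{y_0,\dots,y_m\}$ for some $m$, and $U=Y$ holds iff $y_0\in U,\dots,y_m\in U$. This is semidecidable because the $y_i$ are computable points, which contradicts non-compactness.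

Equality is decidable, so we can decide whether $y_n\ne y_m$ for all $m<n$. Keep exactly the indices $n$ for which this is true. There are infinitely many of them, and listing them in order gives a computable bijection $f:\mathbb N\to\mathbf Y$. Given $y$, search for $n$ with $f(n)=y$; this computes $f^{-1}$.

**Step 3: (3) implies (2).** The purpose is to find all points by a search through finite words. Let $j:\mathbf Y\to\mathcal O(\mathbb N)$ be the embedding. Replacing $\mathbf Y$ by an isomorphic space, we may take the names of $y$ to be the enumerations, pauses allowed, of $j(y)$. For finite $D\subseteq\mathbb N$ let
$$U_D:=\{y\in Y: D\subseteq j(y)\}.$$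
It is open, uniformly in $D$: wait until all of $D$ has been enumerated. By overtness, $\{D:U_D\neq\emptyset\}$ is c.e.

Let $M$ be a machine that semidecides equality on names. For a finite enumeration word $w$ let $D(w)$ be the set enumerated by $w$. Let $S$ be the set of all $w$ such that $U_{D(w)}\neq\emptyset$ and $M$ accepts a pair of inputs after reading only $w$ in each component. $S$ is c.e.

If $w\in S$, then $U_{D(w)}$ is a singleton. Indeed, let $y,y'\in U_{D(w)}$. Since $D(w)\subseteq j(y)$, the word $w$ followed by an enumeration of $j(y)$ is a name of $y$, and likewise for $y'$. On these two names $M$ accepts after reading $w$ twice, so $y=y'$. Write $U_{D(w)}=\{x_w\}$.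

Every $y\in\mathbf Y$ is some $x_w$: take a name $p$ of $y$. $M$ accepts $(p,p)$, and by then it has read at most some prefix $w$ of $p$ in each component. As $D(w)\subseteq j(y)$, we have $y\in U_{D(w)}$, so $w\in S$ and $y=x_w$.

The points $x_w$ are computable uniformly in $w\in S$, because
$$j(x_w)=\{k:U_{D(w)\cup\{k\}}\neq\emptyset\}$$
and the right side can be enumerated. Finally, $\mathbf Y\ne\emptyset$, since in the empty space "$U=X$" is always true and the space is compact. So $S\neq\emptyset$, and enumerating $S$ gives a computable sequence of points $x_w$ that is onto $\mathbf Y$, hence dense.

**Step 4: the oracle statement.** The purpose is to show that classically nothing but $\mathbb N$ can occur. Let $\mathbf Y$ be as in the theorem, without any of (1)–(3), and let $M$ semidecide equality. For a name $p$ of $y$, $M$ accepts $(p,p)$ after reading at most some prefix $w$ of $p$ in each component. If $q\in[w]$ is any name, then $M$ accepts $(p,q)$, so $q$ names $y$. Thus $[w]$ contains a name of $y$ and no name of any other point. Choosing such a word for every point is an injection from $Y$ into a countable set, so $\mathbf Y$ is countable.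

$\mathbf Y$ is infinite. Suppose $|Y|=r$. Then $U=Y$ iff there are pairwise distinct $y_1,\dots,y_r\in U$. The condition "$y_1,\dots,y_r\in U$ are pairwise distinct" is semidecidable in $(U,y_1,\dots,y_r)$ by the Hausdorff property, and applying (2) $r$ times removes the quantifiers. (For $r=0$ there is nothing to test.) So $\mathbf Y$ would be compact, a contradiction.

Let an oracle encode one name of each point, arranged as a sequence. Relative to this oracle $\mathbf Y$ has a computable sequence that is onto. Infinitude is already known, so the last paragraph of Step 2 applies relative to the oracle. $\square$

**Where the argument stops without a base.** Step 3 rests on recognizing which words $w$ extend to names. The base allows this: a word $w$ extends to a name iff $U_{D(w)}\ne\emptyset$, and $U_{D(w)}$ is an open set to which overtness applies.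

For a general representation we still have $M$, and we still can enumerate the words $w$ that $M$ accepts against themselves. But we need an open set to put into the overtness test. The only candidate in sight is given by the list of all words $v$ such that $M$ accepts the pair $(w,v)$. If $w$ is a prefix of no name, $M$ may accept $w$ against one name of a point $y$ and not against another name of the same $y$. Then this list satisfies (1) for no $U$, and the overtness algorithm owes us nothing on such an input. A concrete instance appears after Lemma 3. A counterexample must be sought among spaces of this kind.

## Attaching a non-computable sequence to every name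

We want a space without computable points. The first idea is to spoil the names of $\mathbb N$. Two ways of doing so fail, for opposite reasons.

*Attach one fixed sequence.* Let $s\in2^{\mathbb N}$ be non-computable, and let the only name of $n$ be $n,s(0),s(1),\dots$. No point is computable, and equality is decidable. But suppose this space were overt. For a word $w$ feed the one-word list $0w$ to the overtness test. It describes $\{0\}$ if $w$ is a prefix of $s$, and $\emptyset$ otherwise. So the prefixes of $s$ would be c.e., and $s$ would be computable.

*Attach every non-computable sequence.* Consider $\mathbb N\times\mathbf P$, with $\mathbf P$ as above, naming $(n,*)$ by $n,p(0),p(1),\dots$ with $p$ non-computable. Again no point is computable and equality is decidable. This time the space is overt: every word is a prefix of some name, so $U\ne\emptyset$ iff at least one word is listed. It is not compact. Indeed, a list describes the set of all $(n,*)$ such that $n$ is the first letter of a listed word (and everything, if the empty word is listed). So $\mathcal O(\mathbb N\times\mathbf P)\cong\mathcal O(\mathbb N)$ via $A\times\{*\}\leftrightarrow A$, and $\mathbb N$ is not compact.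

What fails is admissibility. From a number $n$ one computes $\kappa(n,*)$, since $A\times\{*\}\in\kappa(n,*)$ iff $n\in A$. If the space were admissible, one could compute a name of $(n,*)$ from it, and none is computable.

The second failure is instructive. Admissibility keeps only the information about a point that its open neighborhoods contain, and the non-computable part of the name was invisible to open sets. So the difficulty must sit in the open sets themselves. We want a space in which

- every list for a singleton computes $s$, so that singletons are hard to produce, and yet
- nonemptiness of open sets is confirmed by an algorithm that knows nothing about $s$.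

## A two-point space with hidden colors

We look for a two-point space $X_s$, with points ("colors") $0$ and $1$, defined for every $s\in2^{\mathbb N}$. Addition of bits is mod $2$ throughout. Here is a wish list.

- (E) One algorithm, the same for all $s$, decides equality in $X_s$.
- (N) For $s\ne s'$ and each color $c$, some sequence is a name of $c$ in $X_s$ and a name of $1-c$ in $X_{s'}$.

Wish (N) serves both goals at once. Suppose a list describes a set $U\ni c$ in $X_s$. Then it contains a prefix of the shared name, and so, for every $s'$, a word that extends to a name in $X_{s'}$. An algorithm that does not know $s$ can look for this for all $s'$ simultaneously, and compactness of $2^{\mathbb N}$ makes the search finite. Suppose moreover that $U=\{c\}$. Then for each wrong $s'$ the list contains a word that extends to a name of the wrong color $1-c$ in $X_{s'}$. So the wrong $s'$ can be eliminated one after another, and $s$ is exposed.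

**Definition (tokens).** A token is a pair $t=(\sigma,e)$ with $\sigma\in\{0,1\}^*$ and $e\in\{0,1\}$; put $|t|:=|\sigma|$. For $s\in2^{\mathbb N}$, the token is $s$-live if $\sigma$ is a prefix of $s$, and its $s$-color is then
$$c_s(t):=e+s(|\sigma|).$$

So a live token of length $n$ shows the bits of $s$ before position $n$, and its color is hidden behind the bit $s(n)$. For $s=0110\dots$ the live tokens up to length $2$, with their colors, are
$$
\begin{array}{c|cccccc}
t&(\varepsilon,0)&(\varepsilon,1)&(0,0)&(0,1)&(01,0)&(01,1)\\ \hline
c_s(t)&0&1&1&0&1&0
\end{array}
$$
where $\varepsilon$ is the empty word. For $s'=00\dots$ the token $(0,1)$ is also live, but its color is $1+s'(1)=1$. The sequences $s$ and $s'$ first differ at position $1$, and the tokens of length $1$ change color.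

*Tokens alone do not suffice.* Suppose the names of $c$ in $X_s$ were just the $s$-live tokens of $s$-color $c$. Then (N) holds. But if equality is computable, so is $s$. Suppose that $s(0),\dots,s(n-1)$ are known, with $n\geq 1$. Compare $(\varepsilon,0)$ with both $(s|_n,0)$ and $(s|_n,1)$, where $s|_n$ is the prefix of length $n$. Exactly one of the two has the color $s(0)$ of $(\varepsilon,0)$; wait until equality is confirmed for it. If it is $(s|_n,e)$, then $s(n)=e+s(0)$. So for non-computable $s$ the space is not discrete.

*Tokens with a full answer table.* The remedy is to let a name carry the answers: attach to $t$ a table $h$ that states, for every live token $t'$, whether $t'$ has the same color, $h(t')=c_s(t)+c_s(t')$. Equality is now decided by looking into the table. But (N) is lost. Let $n\geq1$ be the first position at which $s$ and $s'$ differ, and suppose $(t,h)$ is correct for both. Then $t$ is live for both, so $|t|\le n$. If $|t|<n$, then $c_s(t)=c_{s'}(t)$ and the color does not flip. If $|t|=n$, the color of $t$ flips, while the token $t'=(\varepsilon,0)$ has the same color for $s$ and $s'$, as $n\ge1$. So $h(t')$ would have to take both values.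

The conflict comes from tokens that are *shorter* than $t$. And answers about shorter tokens are not needed: when two names are compared, the name with the shorter token can supply the answer about the longer one. So we demand correct answers about longer tokens only.

**Definition ($s$-correct, $s$-good).** Fix a computable bijective enumeration $t_0,t_1,\dots$ of all tokens. For $h:\mathrm{Tokens}\to\{0,1\}$, the pair $(t,h)$ is $s$-correct if $t$ is $s$-live and
$$h(t')=c_s(t)+c_s(t')\quad\text{for every $s$-live $t'$ with } |t'|>|t|.\tag{3}$$
There is no condition on other $t'$. For $g:\{t_0,\dots,t_{m-1}\}\to\{0,1\}$, the pair $(t,g)$ is $s$-good if $t$ is $s$-live and (3) holds with $g$ in place of $h$ for those $t'$ that lie in $\operatorname{dom}g$.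

The pair $(t,g)$ is $s$-good iff some $h\supseteq g$ makes $(t,h)$ $s$-correct: from left to right, extend $g$ by the values required in (3), and by $0$ where nothing is required; the other direction is immediate.

In the example with $s=0110\dots$, the token $t=(0,1)$ has color $0$. A table $h$ makes $(t,h)$ $s$-correct only if $h(01,0)=0+1=1$ and $h(01,1)=0+0=0$, and so on for longer live tokens. Its values at $(\varepsilon,0)$ or at the dead token $(11,0)$ are free.

**Definition (the spaces $X_s$ and $Z_{\mathbf s}$).** $X_s$ has the points $0$ and $1$. The names of $c$ are the codes of pairs $(t,h)$ that are $s$-correct with $c_s(t)=c$; concretely, $p(0)$ is the code of $t$ and $p(j+1)=h(t_j)$. For a sequence $\mathbf s=(s_k)_{k\in\mathbb N}$ in $2^{\mathbb N}$, the space $Z_{\mathbf s}$ has the points $\mathbb N\times\{0,1\}$. The names of $(k,c)$ are the codes of triples $(k,t,h)$ with $(t,h)$ $s_k$-correct and $c_{s_k}(t)=c$; here $p(0)=\langle k,t\rangle$ and $p(j+1)=h(t_j)$. The codings of tokens and of pairs $\langle k,t\rangle$ are bijective onto $\mathbb N$.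

Every point has a name: for $(k,c)$ take $t=(\varepsilon,c+s_k(0))$, which has color $c$, and let $h$ have the values required by (3), and $0$ elsewhere. The space $X_s$ is the building block. $Z_{\mathbf s}$ consists of countably many such blocks with visible tags, which will make it non-compact.

*Lists in these spaces.* A list for an open $U$ in $Z_{\mathbf s}$ can be rewritten computably as a list of triples $(k,t,g)$. Discard words that have an entry outside $\{0,1\}$ after position $0$, as they are prefixes of no name. Replace the empty word by all $(k,t,\emptyset)$. Every other word is $\langle k,t\rangle,b_0,\dots,b_{m-1}$ with bits $b_j$, and stands for $(k,t,g)$ with $g(t_j)=b_j$ for $j<m$. A name $(k,t,h)$ names a point of $U$ iff $h\supseteq g$ for some listed $(k,t,g)$. The triples with tag $k$, with the tag removed, form a list of pairs $(t,g)$ for the $k$-section $\{c:(k,c)\in U\}$, an open subset of $X_{s_k}$. Lists in $X_s$ are rewritten as lists of pairs in the same way. We say that $(t,h)$ *extends* $(t,g)$ if $h\supseteq g$.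

**Lemma 2 (shared names).** Let $s\ne s'$, let $n$ be least with $s(n)\ne s'(n)$, let $c\in\{0,1\}$, and let $t:=(s|_n,\;c+s(n))$. Then $t$ is live for both $s$ and $s'$, $c_s(t)=c$, $c_{s'}(t)=1-c$, and some $h$ makes $(t,h)$ both $s$-correct and $s'$-correct.

**Proof.** As $s|_n=s'|_n$, the token is live for both. Its colors are $c_s(t)=c+s(n)+s(n)=c$ and $c_{s'}(t)=c+s(n)+s'(n)=c+1=1-c$. No token of length greater than $n$ is live for both, since its word would contain position $n$. So we may set
$$h(t')=\begin{cases}c_s(t)+c_s(t')&\text{if } |t'|>n\text{ and } t' \text{ is } s\text{-live},\\ c_{s'}(t)+c_{s'}(t')&\text{if } |t'|>n\text{ and } t' \text{ is } s'\text{-live},\\ 0&\text{otherwise,}\end{cases}$$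
without conflict. This $h$ satisfies (3) for $s$ and for $s'$. $\square$

So (N) holds: $(t,h)$ names $c$ in $X_s$ and $1-c$ in $X_{s'}$.

## Overtness from compactness of Cantor space

**Lemma 3.** For every $\mathbf s$ (no computability assumed), $Z_{\mathbf s}$ is discrete, Hausdorff, overt and not compact. Each $X_s$ is discrete, Hausdorff and overt.

**Step 1: equality is decidable.** This gives "discrete" and "Hausdorff" together. Given names $(k,t,h)$ and $(k',t',h')$ with $t=(\sigma,e)$ and $t'=(\sigma',e')$, answer "different" if $k\ne k'$. Let $k=k'$.

- If $|t|<|t'|$, then $t'$ is a live token longer than $t$, so (3) gives $h(t')=c_{s_k}(t)+c_{s_k}(t')$. The points are equal iff $h(t')=0$.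
- If $|t|>|t'|$, then by symmetry they are equal iff $h'(t)=0$.
- If $|t|=|t'|$, then $\sigma=\sigma'$, as both are prefixes of $s_k$. The colors are $e+s_k(|\sigma|)$ and $e'+s_k(|\sigma|)$, so the points are equal iff $e=e'$.

The algorithm makes no reference to $\mathbf s$. Without tags it works for $X_s$.

**Step 2: an algorithm $V$ for nonemptiness in $X_s$, independent of $s$.** For a finite set $F$ of pairs $(t,g)$ let
$$G_F:=\{s'\in2^{\mathbb N}:\text{some member of }F\text{ is }s'\text{-good}\}.$$
Let $L$ be $1$ plus the maximal length of the tokens that occur in $F$, as first components or in the domains of the $g$ (the maximum being $0$ if there are none). Liveness and colors of these tokens depend only on $s'|_L$. So whether $s'\in G_F$ depends only on $s'|_L$, the set $G_F$ is clopen, and "$G_F=2^{\mathbb N}$" is decided by checking the $2^L$ words of length $L$. The algorithm $V$ reads a list of pairs and accepts as soon as the finite part $F$ seen so far satisfies $G_F=2^{\mathbb N}$.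

**Step 3: $V$ is sound.** We must show that acceptance implies nonemptiness. Suppose $V$ accepts a list for $U\in\mathcal O(X_s)$ with finite part $F$. Then $s\in G_F$, so some listed $(t,g)$ is $s$-good. It is extended by an $s$-correct $(t,h)$. This is a name in $X_s$, and it names a point of $U$. So $U\neq\emptyset$.

**Step 4: $V$ is complete.** We must show that nonemptiness implies acceptance. Let $c\in U$. We claim that for every $s'\in2^{\mathbb N}$ some listed pair is $s'$-good. If $s'=s$, take any name of $c$; it extends some listed pair, which is then $s$-good. If $s'\neq s$, take $(t,h)$ from Lemma 2. It is a name of $c\in U$ in $X_s$, so it extends some listed $(t,g)$. It is also $s'$-correct, so $(t,g)$ is $s'$-good.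

By the claim, the sets $G_F$ for the growing finite parts $F$ of the list form an increasing open cover of $2^{\mathbb N}$. By compactness of $2^{\mathbb N}$, some $G_F$ equals $2^{\mathbb N}$, and $V$ accepts. So $X_s$ is overt.

**Step 5: $Z_{\mathbf s}$ is overt.** Here it matters that $V$ does not depend on $s$. An open $U\subseteq Z_{\mathbf s}$ is nonempty iff some $k$-section is nonempty, that is, iff for some $k$ the algorithm $V$ accepts the list of the $k$-section. Run all $k$ in parallel.

**Step 6: $Z_{\mathbf s}$ is not compact.** The point is to pull compactness back to $\mathbb N$. The tag is computable from a name, so $A\mapsto A\times\{0,1\}$ is a computable map $\mathcal O(\mathbb N)\to\mathcal O(Z_{\mathbf s})$. If $Z_{\mathbf s}$ were compact, "$A=\mathbb N$" would be semidecidable for $A\in\mathcal O(\mathbb N)$. But acceptance of $\mathbb N$ happens after a finite part of an enumeration, and that part also begins an enumeration of a finite set, a contradiction. $\square$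

*The breaking point of the base argument, seen in $X_s$.* Let $s=000\dots$ and let $w$ be the word consisting of the code of the dead token $t=(1,0)$. Compare it by the algorithm of Step 1 with names $(t',h')$ of the point $0$, where $t'=(\varepsilon,0)$. As $|t|>|t'|$, the answer is "equal" iff $h'(t)=0$. But $t$ is dead, so $h'(t)$ is unconstrained, and both values occur among names of the point $0$. The words accepted against $w$ form a list for no open set.

## A list for a singleton computes $s$

**Lemma 4.** There is a computable procedure that, given $c\in\{0,1\}$ and a list for $\{c\}\in\mathcal O(X_s)$, outputs $s$.

**Step 1: the set of candidates.** Let $W$ be the list, written with pairs. Let $Q^c_W$ be the set of all $s'$ such that no $(t,g)$ in $W$ is $s'$-good with $c_{s'}(t)=1-c$. For a single pair $(t,g)$ the condition "$s'$-good with $c_{s'}(t)=1-c$" depends on finitely many bits of $s'$, computably, and defines a clopen set. So the complement of $Q^c_W$ is open, and it can be enumerated from $W$ and $c$ as an increasing union of clopen sets.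

**Step 2: the true $s$ is a candidate.** If some $(t,g)\in W$ were $s$-good with $c_s(t)=1-c$, it would be extended by an $s$-correct name of $1-c$ in $X_s$. Then $1-c$ would belong to the set listed by $W$, which is $\{c\}$.

**Step 3: no other $s'$ is.** Let $s'\ne s$ and take $(t,h)$ from Lemma 2. It names $c$ in $X_s$, so it extends some $(t,g)\in W$. As $(t,h)$ is $s'$-correct, $(t,g)$ is $s'$-good, and $c_{s'}(t)=1-c$. So $s'\notin Q^c_W$. Hence $Q^c_W=\{s\}$.

**Step 4: reading off $s$.** To compute $s(n)$, wait until the enumerated part of the complement of $Q_W^c$ contains all cylinders $[v]\subseteq 2^{\mathbb N}$ with $|v|=n+1$ except one. This happens: each cylinder that does not contain $s$ is compact and covered by the complement, so it is covered at a finite stage. The cylinder around $s$ is never covered. So the remaining $v$ is $s|_{n+1}$; output its last bit. $\square$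

## Making the space admissible

$Z_{\mathbf s}$ has all the required properties except, possibly, admissibility. We force it by replacing names of points by names of their neighborhood filters. As in the case of $\mathbb N\times\mathbf P$, this may destroy the non-computability of points, but Lemma 4 will prevent that.

**Lemma 5 (admissification).** Let $\mathbf Z$ be discrete. Let $\mathbf Z^\kappa$ have the same points, where the names of $x$ are the $\mathcal O(\mathcal O(\mathbf Z))$-names of $\kappa(x)=\{U\in\mathcal O(\mathbf Z):x\in U\}$. Then:

1. $\mathbf Z^\kappa$ is a represented space and $\mathrm{id}:\mathbf Z\to\mathbf Z^\kappa$ is computable.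
2. $\mathrm{id}:\mathcal O(\mathbf Z^\kappa)\to\mathcal O(\mathbf Z)$ is an isomorphism.
3. $\mathbf Z^\kappa$ is admissible.
4. If $R:\mathbf Z\times\mathbf Z\to\mathbb S$ is computable, so is $R:\mathbf Z^\kappa\times\mathbf Z^\kappa\to\mathbb S$.

Hence $\mathbf Z^\kappa$ is discrete; it is Hausdorff, overt, respectively non-compact if $\mathbf Z$ is.

**Step 1: part (1).** A sequence must not name two points. If $\kappa(x)=\kappa(y)$, then $\{x\}\in\mathcal O(\mathbf Z)$ lies in $\kappa(x)=\kappa(y)$, so $y\in\{x\}$; thus $\kappa$ is injective. Currying the evaluation map $(x,U)\mapsto(x\in U)$ shows that $\kappa:\mathbf Z\to\mathcal O(\mathcal O(\mathbf Z))$ is computable. So every point has a name in $\mathbf Z^\kappa$, and $\mathrm{id}:\mathbf Z\to\mathbf Z^\kappa$ is computable.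

**Step 2: part (2).** We show that the new names do not change the open sets. Precomposition with $\mathrm{id}:\mathbf Z\to\mathbf Z^\kappa$ is a computable map $\mathcal O(\mathbf Z^\kappa)\to\mathcal O(\mathbf Z)$ that leaves each set as it is. Conversely, for $U\in\mathcal O(\mathbf Z)$ and $x\in\mathbf Z^\kappa$ we have $x\in U\iff U\in\kappa(x)$, and $\kappa(x)$ is what a name of $x$ gives us. So $x\in U$ is semidecidable in $(U,x)$, and currying gives a computable map $\mathcal O(\mathbf Z)\to\mathcal O(\mathbf Z^\kappa)$, again the identity on sets.

**Step 3: part (3).** The canonical map $\kappa':\mathbf Z^\kappa\to\mathcal O(\mathcal O(\mathbf Z^\kappa))$ is computable by evaluation and currying. It is injective because singletons are in $\mathcal O(\mathbf Z)$, hence open in $\mathbf Z^\kappa$ by (2). For the inverse, let $\kappa'(x)$ be given. Precompose it with the computable map $\mathcal O(\mathbf Z)\to\mathcal O(\mathbf Z^\kappa)$ from (2). The result is a name of $\{U\in\mathcal O(\mathbf Z):x\in U\}=\kappa(x)$ in $\mathcal O(\mathcal O(\mathbf Z))$, and this is by definition a name of $x$ in $\mathbf Z^\kappa$.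

**Step 4: part (4).** We replace the arguments one at a time. By currying, $y\mapsto\{x':R(x',y)\}$ is computable $\mathbf Z\to\mathcal O(\mathbf Z)$. For $x\in\mathbf Z^\kappa$ and $y\in\mathbf Z$,
$$R(x,y)\iff\{x':R(x',y)\}\in\kappa(x),$$
so $R:\mathbf Z^\kappa\times\mathbf Z\to\mathbb S$ is computable. Currying this map, we get $R_x:=\{y:R(x,y)\}\in\mathcal O(\mathbf Z)$ computably from $x\in\mathbf Z^\kappa$. For $x,y\in\mathbf Z^\kappa$ we have $R(x,y)\iff R_x\in\kappa(y)$, which is semidecidable.

**Step 5: the transfer.** Apply (4) to $=$, and to $\neq$ if $\mathbf Z$ is Hausdorff. By (2), a test for nonemptiness on $\mathcal O(\mathbf Z)$ gives one on $\mathcal O(\mathbf Z^\kappa)$, and a test for fullness on $\mathcal O(\mathbf Z^\kappa)$ would give one on $\mathcal O(\mathbf Z)$. $\square$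

## Spaces $Y_s$ that are not isomorphic to $\mathbb N$

**Theorem 6.** Let $s\in2^{\mathbb N}$ be non-computable, let $\mathbf s$ be the constant sequence $s$, and let $Y_s:=(Z_{\mathbf s})^\kappa$. Then $Y_s$ is discrete, Hausdorff, overt, admissible, not compact, and has no computable point. In particular $Y_s\not\cong\mathbb N$.

**Step 1: the five properties.** By Lemma 3, $Z_{\mathbf s}$ is discrete, Hausdorff, overt and not compact. By Lemma 5, $Y_s$ inherits these and is admissible.

**Step 2: no computable point.** We show that a computable point would give a computable list for a singleton of $X_s$. Suppose $(k,c)$ is a computable point of $Y_s$. As equality on $Y_s$ is computable, $\{(k,c)\}$ is a computable element of $\mathcal O(Y_s)$, and by Lemma 5(2) of $\mathcal O(Z_{\mathbf s})$. So it has a computable list. The entries with tag $k$ form a computable list for the $k$-section $\{c\}\in\mathcal O(X_s)$. By Lemma 4, $s$ is computable, a contradiction.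

**Step 3: not $\mathbb N$.** An isomorphism $\mathbb N\to Y_s$ would send $0$ to a computable point. $\square$

So $\mathbb N$ is not the only space with the listed properties. Theorem 1 applies to $Y_s$: it is isomorphic to $\mathbb N$ relative to some oracle, but it has no computable dense sequence and does not embed computably into $\mathcal O(\mathbb N)$.

## Many counterexamples, computable points, and two-point spaces

For arbitrary $s\in2^{\mathbb N}$ we keep the notation $Y_s=(Z_{\mathbf s})^\kappa$ with $\mathbf s$ constantly $s$.

**Theorem 7.**

1. For every $s$ and every oracle $a$: $Y_s\cong\mathbb N$ relative to $a$ iff $s\le_T a$. Hence $Y_s\cong Y_{s'}$ implies $s\equiv_T s'$, and there are $2^{\aleph_0}$ pairwise non-isomorphic counterexamples.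
2. There is a counterexample all of whose points are computable.
3. For $s$ non-computable, $X_s^\kappa$ is a two-point discrete, Hausdorff, overt, compact, admissible space without computable points. In particular it is not isomorphic to $\{0,1\}$.

**Step 1: part (1), from $s\le_T a$ to $Y_s\cong\mathbb N$.** We list all points with the help of $a$. A name of $(k,c)$ in $Z_{\mathbf s}$ is given by $t=(\varepsilon,c+s(0))$ and the table $h$ with $h(t')=c+c_s(t')$ for $s$-live $t'$ of positive length and $h(t')=0$ elsewhere. It is computable from $s$, hence from $a$, uniformly in $(k,c)$. Via $\mathrm{id}:Z_{\mathbf s}\to Y_s$ we get an $a$-computable sequence containing all points of $Y_s$. The space is infinite and its equality is decidable. As in Step 2 of the proof of Theorem 1, deleting repetitions gives an isomorphism relative to $a$.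

**Step 2: part (1), from $Y_s\cong\mathbb N$ to $s\le_T a$.** If $Y_s\cong\mathbb N$ relative to $a$, then the image of $0$ is an $a$-computable point of $Y_s$. Step 2 of the proof of Theorem 6, relative to $a$, gives an $a$-computable list for a singleton of $X_s$, and Lemma 4 yields $s\le_T a$.

**Step 3: part (1), counting.** Suppose $Y_s\cong Y_{s'}$. By Step 1, $Y_{s'}\cong\mathbb N$ relative to $s'$, so $Y_s\cong\mathbb N$ relative to $s'$, and $s\le_T s'$ by Step 2. By symmetry $s\equiv_Ts'$. Each Turing degree is countable, so there are $2^{\aleph_0}$ degrees. All but the computable one provide counterexamples by Theorem 6, pairwise non-isomorphic.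

**Step 4: part (2), the space.** Each block should be computable while no algorithm handles all blocks at once. Let $(\varphi_e)$ enumerate the partial computable functions of $(k,c,n)$, with $k,n\in\mathbb N$ and $c\in\{0,1\}$. For each $e$ choose
$$s_e\in\{0^\omega,\;10^\omega,\;010^\omega\}$$
different from both $\varphi_e(e,0,\cdot)$ and $\varphi_e(e,1,\cdot)$; there are three candidates and at most two are excluded. The choice need not be computable in $e$. Let $\mathbf s=(s_e)_e$ and $Y:=(Z_{\mathbf s})^\kappa$. By Lemmas 3 and 5, $Y$ is discrete, Hausdorff, overt, admissible and not compact. Each single $s_k$ is computable, so each point $(k,c)$ has a computable name in $Z_{\mathbf s}$, by the formula in Step 1 with $s_k$ in place of $s$; hence it has one in $Y$.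

**Step 5: part (2), $Y\not\cong\mathbb N$.** We show that an isomorphism would compute all $s_k$ uniformly, up to one bit of advice per $k$. Suppose $f:\mathbb N\to Y$ is a computable bijection. The tag is computable on $Y$: the sets $\{k\}\times\{0,1\}$ are uniformly computable in $\mathcal O(Z_{\mathbf s})\cong\mathcal O(Y)$, so search for the one that contains the given point.

Given $k$, search for an $m$ such that $f(m)$ has tag $k$; it exists since $f$ is onto. Say $f(m)=(k,c_k)$. From $f(m)$ compute $\{f(m)\}\in\mathcal O(Y)\cong\mathcal O(Z_{\mathbf s})$, and pass to the $k$-section. This gives a list $W_k$ for $\{c_k\}\in\mathcal O(X_{s_k})$, computable uniformly in $k$.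

We have not computed the bit $c_k$. So run the procedure of Lemma 4 on $(c,W_k)$ for both $c=0$ and $c=1$; for $c\neq c_k$ it may do anything. This defines one partial computable function of $(k,c,n)$. It is $\varphi_e$ for some $e$, and by Lemma 4
$$\varphi_e(k,c_k,\cdot)=s_k\quad\text{for all }k.$$
For $k=e$ this says $\varphi_e(e,c_e,\cdot)=s_e$, which contradicts the choice of $s_e$.

**Step 6: part (3).** We check compactness and transfer everything. By Lemma 3, $X_s$ is discrete, Hausdorff and overt. It has two points, so
$$U=X_s\iff\exists x\in U\;\exists y\in U:\;x\ne y,$$
and the right side is semidecidable by the Hausdorff property and two applications of (2). So $X_s$ is compact. By Lemma 5, $X_s^\kappa$ is discrete, Hausdorff, overt and admissible, and it is compact because $\mathcal O(X_s^\kappa)\cong\mathcal O(X_s)$. If $c$ were a computable point of $X_s^\kappa$, then $\{c\}$ would be a computable element of $\mathcal O(X_s^\kappa)\cong\mathcal O(X_s)$, and $s$ would be computable by Lemma 4. Since the points of the ordinary space $\{0,1\}$ are computable, $X_s^\kappa\not\cong\{0,1\}$. $\square$
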